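
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\newtheorem{remark}[theorem]{Remark}

\title{Heights of adjacent primes in crossed products\\ by finite groups}


\begin{abstract}
A ring satisfies (E:ht) if the height grows by exactly one along every pair of adjacent prime ideals. Letzter and Lorenz asked whether this condition passes from an affine noetherian algebra $R$ to every crossed product $R*\Gamma$ with a finite group $\Gamma$. We show that it does not. Over every field that is not algebraic over a finite field, and for every prime $\ell$ different from the characteristic, there is a prime affine noetherian algebra $R$ with (E:ht) and an action of $\mathbb Z/\ell$ such that the skew group ring violates (E:ht). Over such a field, the finite groups for which the answer is affirmative are exactly the trivial group and, in characteristic $p>0$, the $p$-groups. For affine noetherian PI algebras over any field the answer is affirmative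 for all finite groups.
\end{abstract}

\section{The question and the answer}

Throughout, $k$ is a field. Rings are associative with $1$ and need not be commutative; \emph{ideal} means two-sided ideal. A $k$-algebra is \emph{affine} if it is finitely generated as a $k$-algebra, and a ring is \emph{noetherian} if it is left and right noetherian. For subsets $X,Y$ of a ring, $XY$ is the additive group generated by the products $xy$.

The \emph{height} $\operatorname{ht}P$ of a prime ideal $P$ of a ring is the supremum of the lengths $n$ of chains $P_0\subsetneq P_1\subsetneq\cdots\subsetneq P_n=P$ of primes. Primes $P\subsetneq P'$ are \emph{adjacent} if no prime lies strictly between them. The condition studied here is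
\begin{equation}
\operatorname{ht}P'=\operatorname{ht}P+1\quad\text{for every pair $P\subsetneq P'$ of adjacent primes,}\tag{E:ht}
\end{equation}
with $\infty+1=\infty$.

If all heights are finite, (E:ht) implies that every saturated chain of primes from $P$ to $P'$ has length $\operatorname{ht}P'-\operatorname{ht}P$; in particular the ring is catenary, that is, all saturated chains between two given primes have the same length. But (E:ht) says more. The commutative ring $k[a,b,c]/(ac,bc)$ describes a plane ($c=0$) and a line ($a=b=0$) meeting in a point. The prime $(a,b)$ of the line is minimal and adjacent to the maximal ideal $(a,b,c)$, which has height $2$ because of the chain $(c)\subset(b,c)\subset(a,b,c)$. So (E:ht) fails. What the condition forbids is a short branch and a long branch of the spectrum ending in the same prime.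

Let $R$ be a $k$-algebra and $\Gamma$ a finite group. A \emph{crossed product} $S=R*\Gamma$ is a $k$-algebra containing $R$ as a subalgebra, with $k$ central in $S$, such that
\begin{itemize}
\item $S$ is a free left $R$-module with basis $\{\bar\gamma:\gamma\in\Gamma\}$, where $\bar1=1$ and each $\bar\gamma$ is a unit of $S$;
\item $\bar\gamma R=R\bar\gamma$ for all $\gamma$, so that conjugation by $\bar\gamma$ restricts to a $k$-algebra automorphism of $R$;
\item $\bar\gamma\,\bar\delta\in R^\times\,\overline{\gamma\delta}$ for all $\gamma,\delta\in\Gamma$, where $R^\times$ is the group of units of $R$.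
\end{itemize}
If $\bar\gamma\,\bar\delta=\overline{\gamma\delta}$ for all $\gamma,\delta$, then $\Gamma$ acts on $R$ and $S$ is the \emph{skew group ring} $R\rtimes\Gamma$. Group algebras give the basic examples: if $G_0$ is a normal subgroup of finite index in $G$, then $kG=kG_0*(G/G_0)$.

\begin{question}[Letzter and Lorenz \cite{LL}]
Let $S=R*\Gamma$ be a crossed product with $R$ an affine noetherian $k$-algebra and $\Gamma$ a finite group. If $R$ satisfies \textup{(E:ht)}, does $S$ satisfy it as well?
\end{question}

There are good reasons to expect a positive answer. For a prime $P$ of $S$, the ideal $P\cap R$ is the intersection of the conjugates of a prime $Q$ of $R$ (we say here that $P$ lies over $Q$), and always $\operatorname{ht}P=\operatorname{ht}Q$ (Proposition~\ref{prop:heights}). So heights match perfectly, and only one thing can go wrong: two primes $P\subset P'$ of $S$ may be adjacent although the corresponding primes $Q\subset Q'$ of $R$ are not. Suppose that $J$ is a prime with $Q\subsetneq J\subsetneq Q'$. There is always a prime of $S$ over $J$ inside $P'$, and it contains some prime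 of $S$ over $Q$. But if several primes of $S$ lie over $Q$, this need not be $P$. When dimension theory is good enough, adjacency does pass from $P\subset P'$ to $Q\subset Q'$:

\begin{proposition}\label{prop:PI}
Over any field, if $R$ is affine, noetherian and PI (for instance commutative) and satisfies \textup{(E:ht)}, then every crossed product $R*\Gamma$ with $\Gamma$ finite satisfies \textup{(E:ht)}.
\end{proposition}

In general it does not, and the answer to the Question is negative.

\begin{theorem}\label{thm:main}
Let $k$ be a field that is not algebraic over a finite field, and let $\ell\neq\operatorname{char}k$ be a prime. There are a prime affine noetherian $k$-algebra $R$ satisfying \textup{(E:ht)} and an action of $\mathbb Z/\ell$ on $R$ such that $R\rtimes\mathbb Z/\ell$ does not satisfy \textup{(E:ht)}.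
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $k$ be a field that is not algebraic over a finite field, and let $\Gamma$ be a finite group. The following are equivalent.
\begin{itemize}
\item[\textup{(a)}] For every affine noetherian $k$-algebra $R$ satisfying \textup{(E:ht)}, every crossed product $R*\Gamma$ satisfies \textup{(E:ht)}.
\item[\textup{(b)}] $\Gamma=1$, or $\operatorname{char}k=p>0$ and $\Gamma$ is a $p$-group.
\end{itemize}
The implication \textup{(b)}$\Rightarrow$\textup{(a)} holds over every field and for every noetherian $R$, affine or not.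
\end{theorem}

When $k$ is algebraic over a finite field of characteristic $p$ and $\Gamma$ is not a $p$-group, the arguments below do not decide (a).

\medskip
\noindent\textbf{The idea.} Crossed products can \emph{repair} (E:ht), and duality turns a repair into a counterexample. Let $\Gamma=\langle g\rangle\cong\mathbb Z/\ell$ act on a noetherian algebra $U$ so that no prime of $U$ has a nontrivial stabilizer. Then the spectrum of $R=U\rtimes\Gamma$ is the quotient poset $(\operatorname{Spec}U)/\Gamma$. If $k$ contains a primitive $\ell$-th root of unity $\zeta$, a second copy of $\mathbb Z/\ell$ acts on $R$, its generator fixing $U$ and multiplying $g$ by $\zeta$, and $R\rtimes\mathbb Z/\ell\cong M_\ell(U)$. So what we need is an affine noetherian $U$ that violates (E:ht) while $(\operatorname{Spec}U)/\Gamma$ satisfies it. For this we start with a domain $T$ that has two maximal ideals with residue field $k$, one of height $1$ and one of height $2$. We take $\ell$ copies of $T$ and glue them cyclically, the height-$1$ point of each copy to the height-$2$ point of the preceding copy. At each gluing point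 a short and a long branch meet, as for the plane and the line, so $U$ violates (E:ht). But the rotation of the copies carries the one branch to the other. In the quotient both start at the same point, and the long branch refines the short one.

Section~\ref{sec:crossed} collects what we need about primes of crossed products. Section~\ref{sec:unfold} carries out the argument just sketched for any $T$ with suitable properties, and Section~\ref{sec:T} constructs $T$. Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:sharp} and Proposition~\ref{prop:PI} in Section~\ref{sec:PI}.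

\section{Primes of a crossed product}\label{sec:crossed}

\subsection{Standard facts}

We use the following textbook facts.

\emph{Minimal primes.} Over an ideal of a noetherian ring there are only finitely many minimal primes, and some product of them (with repetitions) lies in the ideal.

\emph{Artinian rings.} An artinian ring has finitely many prime ideals, all of them maximal, and their intersection is nilpotent.

\emph{Goldie's theorem.} In a semiprime noetherian ring $\Lambda$ the set $\mathcal C$ of regular elements (non-zero-divisors on both sides) is a left and right Ore set, the quotient ring $\mathcal C^{-1}\Lambda$ is semisimple artinian, and every essential one-sided ideal of $\Lambda$ meets $\mathcal C$.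

\emph{Localization.} If $\mathcal C$ is a left and right Ore set of regular elements in a noetherian ring $\Lambda$, then contraction is an inclusion-preserving bijection from $\operatorname{Spec}\mathcal C^{-1}\Lambda$ onto the set of primes of $\Lambda$ disjoint from $\mathcal C$, with inclusion-preserving inverse \cite[2.1.16]{MR}.

\emph{Matrix units.} If a ring $\Lambda$ contains elements $E_{ij}$ ($1\le i,j\le n$) with $E_{ij}E_{lm}=\delta_{jl}E_{im}$ and $\sum_iE_{ii}=1$, then $\Lambda\cong M_n(E_{11}\Lambda E_{11})$. The ideals of $M_n(\Lambda')$ are the $M_n(\mathfrak b)$ with $\mathfrak b$ an ideal of $\Lambda'$, so $\operatorname{Spec}M_n(\Lambda')\cong\operatorname{Spec}\Lambda'$ as posets.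

\subsection{Orbits of primes}

For the rest of the section, $R$ is a noetherian $k$-algebra, $\Gamma$ is a finite group and $S=R*\Gamma$. For $a\in R$ write ${}^\gamma a=\bar\gamma a\bar\gamma^{-1}$, so that $\bar\gamma a={}^\gamma a\,\bar\gamma$. Because $R\bar\gamma=\bar\gamma R$, the $\bar\gamma$ also form a basis of $S$ as a right $R$-module; hence $S$ is noetherian. Conjugation by a unit of $R$ fixes every ideal of $R$, so $\gamma\mathfrak b=\bar\gamma\mathfrak b\bar\gamma^{-1}$ defines an action of the group $\Gamma$ on the set of ideals of $R$.

A proper $\Gamma$-stable ideal $\mathfrak a$ of $R$ is \emph{$\Gamma$-prime} if $\mathfrak b\mathfrak c\subseteq\mathfrak a$, with $\mathfrak b,\mathfrak c$ $\Gamma$-stable ideals, implies $\mathfrak b\subseteq\mathfrak a$ or $\mathfrak c\subseteq\mathfrak a$. For a prime $Q$ put $Q^0=\bigcap_{\gamma\in\Gamma}\gamma Q$.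

\begin{lemma}\label{lem:Gprimes}
\textup{(a)} If $Q$ is prime, then $Q^0$ is $\Gamma$-prime. Distinct conjugates of $Q$ are incomparable, and the minimal primes over $Q^0$ are exactly the conjugates of $Q$.

\textup{(b)} Every $\Gamma$-prime ideal is of the form $Q^0$, with $Q$ unique up to conjugacy.

\textup{(c)} $Q^0\subseteq Q'^0$ if and only if $\gamma Q\subseteq Q'$ for some $\gamma\in\Gamma$. If $Q\subsetneq Q'$, then $Q^0\subsetneq Q'^0$.
\end{lemma}

\begin{proof}
(a) If $\mathfrak b\mathfrak c\subseteq Q^0\subseteq Q$ with $\mathfrak b,\mathfrak c$ $\Gamma$-stable, then one of them, say $\mathfrak b$, lies in $Q$, and $\mathfrak b=\gamma\mathfrak b\subseteq\gamma Q$ for all $\gamma$. So $\mathfrak b\subseteq Q^0$. If $\gamma Q\subseteq Q$, then $Q\supseteq\gamma Q\supseteq\gamma^2Q\supseteq\cdots\supseteq\gamma^{|\Gamma|}Q=Q$, so $\gamma Q=Q$. A prime containing $Q^0$ contains the product of the conjugates of $Q$, hence one of them. As they are incomparable, they are the minimal primes over $Q^0$.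

(b) Let $\mathfrak a$ be $\Gamma$-prime. The group $\Gamma$ permutes the finitely many minimal primes over $\mathfrak a$. Each of them contains the intersection $\bigcap O$ of its orbit $O$, and some product of minimal primes lies in $\mathfrak a$. So a product of the $\Gamma$-stable ideals $\bigcap O$ lies in $\mathfrak a$, hence $\bigcap O\subseteq\mathfrak a$ for one orbit $O$. The reverse inclusion is obvious, so $\mathfrak a=Q^0$ for $Q\in O$. Uniqueness follows from (a).

(c) $Q^0\subseteq Q'^0$ means $Q^0\subseteq Q'$, since $Q^0$ is $\Gamma$-stable, and by (a) this means that $Q'$ contains a conjugate of $Q$. If $Q\subsetneq Q'$ and $Q^0=Q'^0$, then $Q'=\gamma Q$ for some $\gamma$ by (b), and $Q$ and $\gamma Q$ are distinct comparable conjugates, contradicting (a).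
\end{proof}

Thus the poset of $\Gamma$-primes is the quotient poset $(\operatorname{Spec}R)/\Gamma$, in which $[Q]\le[Q']$ means that some conjugate of $Q$ lies in $Q'$.

\subsection{Primes over a $\Gamma$-prime}

If $\mathfrak b$ is a $\Gamma$-stable ideal of $R$, then $\mathfrak b\bar\gamma=\bar\gamma\mathfrak b$ for all $\gamma$, so $\mathfrak bS=\bigoplus_\gamma\mathfrak b\bar\gamma=S\mathfrak b$ is an ideal of $S$ with $\mathfrak bS\cap R=\mathfrak b$, and $S/\mathfrak bS=(R/\mathfrak b)*\Gamma$.

If $P$ is a prime of $S$, then $P\cap R$ is $\Gamma$-prime. It is proper, and it is $\Gamma$-stable because the $\bar\gamma$ are units of $S$ normalizing $R$. If $\mathfrak b\mathfrak c\subseteq P\cap R$ with $\mathfrak b,\mathfrak c$ $\Gamma$-stable, then $(\mathfrak bS)(\mathfrak cS)=\mathfrak b\mathfrak cS\subseteq P$, so $\mathfrak b\subseteq P$ or $\mathfrak c\subseteq P$. We say that \emph{$P$ lies over} the $\Gamma$-prime $P\cap R$.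

\begin{proposition}\label{prop:localize}
Let $\mathfrak a$ be a $\Gamma$-prime ideal of $R$. The ring $\bar R=R/\mathfrak a$ is semiprime noetherian; let $K$ be its quotient ring.

\textup{(a)} The crossed product $\bar S=S/\mathfrak aS=\bar R*\Gamma$ extends to a crossed product $K*\Gamma\supseteq\bar S$, and contraction is an order isomorphism from $\operatorname{Spec}(K*\Gamma)$ onto the set of primes of $S$ lying over $\mathfrak a$.

\textup{(b)} $\Gamma$ permutes the simple factors of $K$ in the same way as the minimal primes over $\mathfrak a$. In particular, it permutes them transitively.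
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:Gprimes}, $\mathfrak a$ is an intersection of primes, so $\bar R$ is semiprime. Let $\mathcal C$ be its set of regular elements.

(a) The set $\mathcal C$ is stable under the automorphisms $a\mapsto{}^\gamma a$ of $\bar R$. From $c\sum_\gamma r_\gamma\bar\gamma=\sum_\gamma cr_\gamma\bar\gamma$ and $(\sum_\gamma r_\gamma\bar\gamma)c=\sum_\gamma r_\gamma\,{}^\gamma c\,\bar\gamma$ we see that elements of $\mathcal C$ are regular in $\bar S$. Given $s=\sum_\gamma r_\gamma\bar\gamma\in\bar S$ and $c\in\mathcal C$, the finitely many elements $r_\gamma({}^\gamma c)^{-1}$ of $K$ have a common left denominator: there are $c'\in\mathcal C$ and $r'_\gamma\in\bar R$ with $c'r_\gamma=r'_\gamma\,{}^\gamma c$ for all $\gamma$. Then $c's=(\sum_\gamma r'_\gamma\bar\gamma)c$. So $\mathcal C$ is a left Ore set in $\bar S$. Writing elements of $\bar S$ as $\sum_\gamma\bar\gamma r_\gamma$, we get the right Ore condition in the same way. Since $\bar S=\bigoplus_\gamma\bar R\bar\gamma$, we have $\mathcal C^{-1}\bar S=\bigoplus_\gamma K\bar\gamma$, and the $\bar\gamma$ normalize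 $K$ because they normalize $\bar R$ and $\mathcal C$. So $\mathcal C^{-1}\bar S$ is the required $K*\Gamma$.

By the localization fact, primes of $K*\Gamma$ correspond to the primes $\bar P$ of $\bar S$ with $\bar P\cap\mathcal C=\emptyset$. It remains to see that this condition means $\bar P\cap\bar R=0$. If $\bar P\cap\bar R=0$, it holds because $0\notin\mathcal C$. Suppose now that $\mathfrak b=\bar P\cap\bar R\ne0$. Its left annihilator in $\bar R$ is a $\Gamma$-stable ideal whose product with the $\Gamma$-stable ideal $\mathfrak b$ is $0$. As the zero ideal of $\bar R$ is $\Gamma$-prime, this annihilator is $0$. Hence $\mathfrak b$ is essential as a right ideal, for if $J$ is a right ideal with $J\cap\mathfrak b=0$, then $J\mathfrak b\subseteq J\cap\mathfrak b=0$ and $J=0$. By Goldie's theorem $\mathfrak b$ meets $\mathcal C$.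

(b) Inner automorphisms of $K$ fix its ideals, so $\Gamma$ acts on the set of ideals of $K$. By the localization fact for $\bar R$, the maximal ideals of $K$ contract to the primes of $\bar R$ disjoint from $\mathcal C$. These are finitely many, incomparable, and have intersection $0$, because the maximal ideals of $K$ do. Every prime of $\bar R$ contains their product, hence one of them. So they are exactly the minimal primes of $\bar R$. Contraction commutes with $a\mapsto{}^\gamma a$, and the minimal primes form one orbit by Lemma~\ref{lem:Gprimes}.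
\end{proof}

Since $K*\Gamma$ is a finitely generated $K$-module on both sides, it is artinian, and we obtain the following.

\begin{corollary}\label{cor:F}
Let $\mathfrak a$ be a $\Gamma$-prime ideal of $R$.
\begin{itemize}
\item[\textup{(F1)}] At least one prime of $S$ lies over $\mathfrak a$, and there are only finitely many, say $P_1,\dots,P_n$.
\item[\textup{(F2)}] Distinct primes over $\mathfrak a$ are incomparable.
\item[\textup{(F3)}] If $P'$ is a prime of $S$ with $\mathfrak a\subseteq P'\cap R$, then $P_i\subseteq P'$ for some $i$.
\end{itemize}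
\end{corollary}

\begin{proof}
(F1) and (F2) hold because a nonzero artinian ring has at least one and only finitely many primes, all maximal. The intersection of the primes of $K*\Gamma$ is nilpotent, so $(P_1\cap\dots\cap P_n)^t\subseteq\mathfrak aS$ for some $t$. In (F3), $\mathfrak aS\subseteq P'$, so $P'$ contains $P_1\cap\dots\cap P_n$ and therefore some $P_i$.
\end{proof}

\begin{proposition}\label{prop:heights}
If $P$ lies over $Q^0$, then $\operatorname{ht}P=\operatorname{ht}Q$.
\end{proposition}

\begin{proof}
Let $P_0\subsetneq\cdots\subsetneq P_n=P$ be a chain of primes. By (F2) it contracts to a strict chain of $\Gamma$-primes ending at $Q^0$. By Lemma~\ref{lem:Gprimes}(b),(c) we can descend from $Q_n=Q$ and choose successively primes $Q_i$ with $Q_i^0=P_i\cap R$ and $Q_i\subsetneq Q_{i+1}$. So $\operatorname{ht}Q\ge\operatorname{ht}P$. Conversely, a chain of primes ending at $Q$ gives by Lemma~\ref{lem:Gprimes}(c) a strict chain of $\Gamma$-primes of the same length ending at $Q^0$. Descending from $P$ and using (F3), we lift it to a chain of primes of $S$ ending at $P$, which is strict because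 its contraction is.
\end{proof}

Let $P\subsetneq P'$ be primes of $S$. By (F2) and Lemma~\ref{lem:Gprimes} we can choose primes $Q\subsetneq Q'$ of $R$ with $P\cap R=Q^0$ and $P'\cap R=Q'^0$. If $R$ satisfies (E:ht), then by Proposition~\ref{prop:heights}
\begin{equation}\label{eq:descend}
Q,Q'\text{ adjacent}\quad\Longrightarrow\quad\operatorname{ht}P'=\operatorname{ht}P+1 .
\end{equation}
So (E:ht) passes from $R$ to $S$ as soon as adjacency descends from $P\subset P'$ to $Q\subset Q'$.

\begin{proposition}\label{prop:unique}
Suppose that exactly one prime of $S$ lies over each $\Gamma$-prime of $R$. Then $P\mapsto P\cap R$ is an order isomorphism $\operatorname{Spec}S\cong(\operatorname{Spec}R)/\Gamma$. If moreover $R$ satisfies \textup{(E:ht)}, so does $S$.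
\end{proposition}

\begin{proof}
The map is bijective by assumption and preserves inclusions. If $P\cap R\subseteq P'\cap R$, then by (F3) some prime over $P\cap R$ lies in $P'$; by uniqueness it is $P$. Now let $R$ satisfy (E:ht), let $P\subset P'$ be adjacent, and let $Q\subsetneq Q'$ be as above. If $J$ were a prime with $Q\subsetneq J\subsetneq Q'$, then $Q^0\subsetneq J^0\subsetneq Q'^0$ by Lemma~\ref{lem:Gprimes}(c), and the prime over $J^0$ would lie strictly between $P$ and $P'$. So $Q,Q'$ are adjacent, and \eqref{eq:descend} applies.
\end{proof}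

\begin{lemma}\label{lem:free}
Let $\mathfrak a=Q^0$, where $Q$ has trivial stabilizer in $\Gamma$, and let $K$ be as in Proposition~\textup{\ref{prop:localize}}. Then $K*\Gamma$ is simple. So exactly one prime of $S$ lies over $\mathfrak a$, and if $\mathfrak a=0$ this prime is $0$.
\end{lemma}

\begin{proof}
Let $e$ be the identity of one simple factor of $K$. By Proposition~\ref{prop:localize}(b), $\Gamma$ permutes the simple factors simply transitively, so the elements ${}^\gamma e$ ($\gamma\in\Gamma$) are pairwise orthogonal central idempotents of $K$ with sum $1$. For $a\in K$ and $\gamma\ne1$ we have $ea\bar\gamma e=a\,e\,{}^\gamma e\,\bar\gamma=0$. Put $E_{\gamma\delta}=\bar\gamma e\bar\delta^{-1}$. Then $E_{\gamma\delta}E_{\delta\eta}=E_{\gamma\eta}$. For $\delta\neq\alpha$ we have $\bar\delta^{-1}\bar\alpha\in K\,\overline{\delta^{-1}\alpha}$, so $E_{\gamma\delta}E_{\alpha\eta}=\bar\gamma\,(e\bar\delta^{-1}\bar\alpha e)\,\bar\eta^{-1}=0$. Finally, $\sum_\gamma E_{\gamma\gamma}=\sum_\gamma{}^\gamma e=1$. So $K*\Gamma\cong M_{|\Gamma|}(e(K*\Gamma)e)$ and $e(K*\Gamma)e=eK$, a simple ring. The only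 prime of $K*\Gamma$ is $0$. If $\mathfrak a=0$, it contracts to $0$ in $S\subseteq K*\Gamma$.
\end{proof}

\section{Gluing copies in a cycle}\label{sec:unfold}

Let $\ell$ be a prime number. In this section $T$ is a $k$-algebra with the following properties; it will be constructed in Section~\ref{sec:T}.
\begin{itemize}
\item[(T1)] $T$ is prime, affine and noetherian.
\item[(T2)] $\operatorname{Spec}T$ consists of distinct primes $0$, $M_1$, $Y$ and the members of a set $\mathcal Q$ not containing these three. The only strict inclusions are $0\subset M_1$, $0\subset Y$, and $0\subset Q$, $Y\subset Q$ for $Q\in\mathcal Q$.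
\item[(T3)] There is $M_2\in\mathcal Q$ such that $T/M_1=T/M_2=k$.
\end{itemize}
So $M_1$ has height $1$ and $M_2$ has height $2$, and $M_1$ and the members of $\mathcal Q$ are the maximal ideals of $T$. Let $\varepsilon_i:T\to k$ be the $k$-algebra homomorphism with kernel $M_i$. Since $Y\not\subseteq M_1$, we can fix
\[
t\in Y\quad\text{with}\quad\varepsilon_1(t)=1;\qquad\text{then }\varepsilon_2(t)=0\text{ because }Y\subset M_2 .
\]

The glued algebra is
\[
U=\{(a_i)_{i\in\mathbb Z/\ell}\in T^\ell:\ \varepsilon_1(a_i)=\varepsilon_2(a_{i-1})\text{ for all }i\}.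
\]
The cyclic group $\Gamma=\langle g\rangle$ of order $\ell$ acts on $U$ by rotation, $(g\cdot a)_i=a_{i-1}$.

\subsection{Two copies}\label{subsec:two}

For $\ell=2$ the essential point can be seen at once. Here
\[
U=\{(a_0,a_1)\in T^2:\ \varepsilon_1(a_0)=\varepsilon_2(a_1),\ \varepsilon_1(a_1)=\varepsilon_2(a_0)\}.
\]
The ideal $\mathfrak m_0=\{\varepsilon_1(a_0)=0\}=\{\varepsilon_2(a_1)=0\}$ is maximal. Below it we find
\[
\{a_1=0\}\subsetneq\{a_1\in Y\}\subsetneq\mathfrak m_0\qquad\text{and}\qquad\{a_0=0\}\subsetneq\mathfrak m_0 ,
\]
the long branch coming from the height-$2$ point of the second copy, the short one from the height-$1$ point of the first. The short branch is not refined by $\{a_0\in Y\}$: the pair $(t,1-t)$ lies in $U$, since $\varepsilon_1(t)=1=\varepsilon_2(1-t)$ and $\varepsilon_1(1-t)=0=\varepsilon_2(t)$; its first entry is in $Y$, but it is not in $\mathfrak m_0$. This is the picture of the line and the plane, and $U$ violates (E:ht). The swap $g$ exchanges $\{a_0=0\}$ and $\{a_1=0\}$. Modulo $g$ the step from $\{a_0=0\}$ to $\mathfrak m_0$ does have an intermediate term, the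 class of $\{a_1\in Y\}$; see Figure~\ref{fig:spec}.

Let $R=U\rtimes\langle g\rangle=U\oplus Ug$ and suppose $\operatorname{char}k\ne2$. The automorphism $u+vg\mapsto u-vg$ of $R$ has order $2$; let $h$ be the corresponding element of $S=R\rtimes\mathbb Z/2$. The idempotents $f_0=\frac12(1+h)$ and $f_1=\frac12(1-h)$ commute with $U$ and satisfy $gf_0=f_1g$. So $f_0,\ gf_0,\ gf_1,\ f_1$ are $2\times2$ matrix units, $f_0Sf_0=Uf_0$, and $S\cong M_2(U)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\node (a0) at (0,0) {$P_{0,0}$};
\node (b0) at (3,0) {$P_{1,0}$};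
\node (ay) at (0,1.3) {$P_{0,Y}$};
\node (by) at (3,1.3) {$P_{1,Y}$};
\node (aq) at (-1,2.6) {$P_{0,Q}$};
\node (bq) at (4,2.6) {$P_{1,Q}$};
\node (m1) at (0.6,2.6) {$\mathfrak m_1$};
\node (m0) at (2.4,2.6) {$\mathfrak m_0$};
\draw (a0)--(ay)--(aq);
\draw (b0)--(by)--(bq);
\draw (ay)--(m1);
\draw (by)--(m0);
\draw[very thick] (a0)--(m0);
\draw[very thick] (b0)--(m1);
\node (z) at (7.5,0) {$[P_{0,0}]$};
\node (y) at (7.5,1.3) {$[P_{0,Y}]$};
\node (q) at (6.6,2.6) {$[P_{0,Q}]$};
\node (m) at (8.4,2.6) {$[\mathfrak m_0]$};
\draw (z)--(y)--(q);
\draw (y)--(m);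
\end{tikzpicture}
\caption{Left: the prime ideals of the algebra $U$ obtained by gluing two copies of $T$ crosswise ($\ell=2$). Here $P_{i,Q}$ consists of the pairs whose $i$-th entry lies in the prime $Q$ of $T$, and one $Q\in\mathcal Q\setminus\{M_2\}$ is drawn for each copy. The thick lines are adjacent pairs of heights $0$ and $2$. Right: the quotient of this poset by the swap of the two copies; all adjacent pairs now have heights $0,1$ or $1,2$.}
\label{fig:spec}
\end{figure}

To make this complete, and to treat all $\ell$, we need that $U$ is affine and noetherian, and we need all its primes. Both follow from the fact that $U$ and $T^\ell$ share a large ideal.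

\subsection{Subalgebras sharing an ideal}

Let $C\subseteq D$ be $k$-algebras and let $N$ be an ideal of $D$ with $N\subseteq C$.

\begin{lemma}\label{lem:A}
Suppose $\dim_kD/N<\infty$. If $D$ is noetherian, so is $C$. If $D$ is affine, so is $C$.
\end{lemma}

\begin{proof}
\emph{Noetherian.} Let $L$ be a left ideal of $C$. Then $DL=\sum_iDl_i$ with finitely many $l_i\in L$, and
\[
NDL=\sum_iNl_i\subseteq\sum_iCl_i\subseteq L\subseteq DL .
\]
The quotient $DL/NDL$ is a finitely generated $D/N$-module, hence finite-dimensional. So $L/\sum_iCl_i$ is finite-dimensional and $L$ is finitely generated. For a right ideal $L$ write $LD=\sum_il_iD$ and argue with $LDN=\sum_il_iN$.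

\emph{Affine.} We may assume $N\neq D$. Let $V$ be a finite-dimensional subspace generating $D$, and let $W$ be a complement of $N$ in $D$ with $1\in W$; it is finite-dimensional. Choose a finite-dimensional subspace $X\subseteq N$ with $V\subseteq W+X$ and $W^2\subseteq W+X$. The space $X'=WXW$ is finite-dimensional, lies in $N$ and contains $X$, $WX$ and $XW$. Let $Z\subseteq N$ be the algebra without unit generated by $X'$. Then $X'W=WXW^2\subseteq WXW+WX\cdot X\subseteq Z$, hence $ZW\subseteq Z$. Also $W^2\subseteq W+Z$, $WX\subseteq Z$ and $ZX\subseteq Z$. So $W+Z$ contains $1$ and is closed under right multiplication by $W+X\supseteq V$. Therefore $W+Z=D$. If $n\in N$ and $n=w+z$ with $w\in W$, $z\in Z$, then $w\in W\cap N=0$; so $N=Z$. Now $C=F+N$ with $F$ finite-dimensional, and $C$ is generated by $F$ and $X'$.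
\end{proof}

\begin{lemma}\label{lem:B}
The map $\mathfrak q\mapsto\mathfrak q\cap C$ is a bijection from the primes of $D$ not containing $N$ to the primes of $C$ not containing $N$. It preserves and reflects inclusions.
\end{lemma}

\begin{proof}
Let $\mathfrak q$ be a prime of $D$ with $N\not\subseteq\mathfrak q$. If $a,b\in C$ and $aCb\subseteq\mathfrak q$, then $aNb\subseteq\mathfrak q$, so $(DaD)N(DbD)\subseteq D(aNb)D\subseteq\mathfrak q$ and $a\in\mathfrak q$ or $b\in\mathfrak q$. So $\mathfrak q\cap C$ is prime. It does not contain $N$.

Conversely, let $Q$ be a prime of $C$ with $N\not\subseteq Q$, and put $\hat Q=\{d\in D:NdN\subseteq Q\}$. This is an ideal of $D$ because $ND=N=DN$. For $c\in C$ we have $N(CcC)N=NcN$, so $NcN\subseteq Q$ if and only if $c\in Q$. Hence $\hat Q\cap C=Q$; in particular $\hat Q\ne D$ and $N\not\subseteq\hat Q$. If $\mathfrak b,\mathfrak c$ are ideals of $D$ with $\mathfrak b\mathfrak c\subseteq\hat Q$, then $(N\mathfrak bN)(N\mathfrak cN)\subseteq N\mathfrak b\mathfrak cN\subseteq Q$, and both factors are ideals of $C$. So one of them lies in $Q$, that is, $\mathfrak b\subseteq\hat Q$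 or $\mathfrak c\subseteq\hat Q$. Thus $\hat Q$ is prime.

If $\mathfrak q$ is a prime of $D$ not containing $N$ with $\mathfrak q\cap C=Q$, then $N\mathfrak qN\subseteq\mathfrak q\cap N\subseteq Q$ gives $\mathfrak q\subseteq\hat Q$. If $d\in\hat Q$, then $N(DdD)N=NdN\subseteq\mathfrak q$ forces $d\in\mathfrak q$. So $\mathfrak q=\hat Q$, and the two maps are inverse to each other. Both preserve inclusions.
\end{proof}

\subsection{The spectrum of $U$}

Put $N_0=M_1\cap M_2$. A prime of $T$ containing $N_0\supseteq M_1M_2$ contains $M_1$ or $M_2$, hence equals it. By the Chinese remainder theorem $(\varepsilon_1,\varepsilon_2):T\to k^2$ is onto with kernel $N_0$. The ideal $N=N_0\times\cdots\times N_0$ of $T^\ell$ lies in $U$, and $\dim_kT^\ell/N=2\ell$. By Lemma~\ref{lem:A}, $U$ is affine and noetherian. For $i\in\mathbb Z/\ell$ and $Q\in\operatorname{Spec}T\setminus\{M_1,M_2\}$ let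
\[
P_{i,Q}=\{a\in U:a_i\in Q\},\qquad
\mathfrak m_i=\{a\in U:\varepsilon_1(a_i)=0\}=\{a\in U:\varepsilon_2(a_{i-1})=0\}.
\]

\begin{proposition}\label{prop:U}
The primes of $U$ are the $P_{i,Q}$ and the $\mathfrak m_i$; they are pairwise distinct. The inclusions between them are the following, and no others:
\begin{itemize}
\item[\textup{(i)}] $P_{i,Q}\subseteq P_{i,Q'}$ for $Q\subseteq Q'$, and $\mathfrak m_i\subseteq\mathfrak m_i$;
\item[\textup{(ii)}] $P_{i,0}\subset\mathfrak m_i$, $P_{i,0}\subset\mathfrak m_{i+1}$ and $P_{i,Y}\subset\mathfrak m_{i+1}$.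
\end{itemize}
The pairs $P_{i,0}\subset\mathfrak m_i$ are adjacent, $\operatorname{ht}P_{i,0}=0$ and $\operatorname{ht}\mathfrak m_i=2$. So $U$ violates \textup{(E:ht)}.
\end{proposition}

\begin{proof}
A prime of $T^\ell$ is given by an index $i$ and a prime $Q$ of $T$ as the set of tuples with $i$-th entry in $Q$. It contains $N$ if and only if $Q\supseteq N_0$, that is, $Q\in\{M_1,M_2\}$. So by Lemma~\ref{lem:B} the primes of $U$ not containing $N$ are the $P_{i,Q}$, and $P_{i,Q}\subseteq P_{j,Q'}$ if and only if $i=j$ and $Q\subseteq Q'$.

The map $a\mapsto(\varepsilon_1(a_i))_i$ from $U$ to $k^\ell$ is onto: the values $\varepsilon_1(a_i)$ can be prescribed arbitrarily, and then the required $\varepsilon_2(a_{i-1})=\varepsilon_1(a_i)$ can be achieved, since $(\varepsilon_1,\varepsilon_2)$ is onto. Its kernel is $N$. So the primes containing $N$ are the $\ell$ distinct maximal ideals $\mathfrak m_i$, and none of them lies in a $P_{j,Q}$.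

It remains to decide when $P_{i,Q}\subseteq\mathfrak m_j$. If $a_i=0$, then $\varepsilon_1(a_i)=\varepsilon_2(a_i)=0$, so $a\in\mathfrak m_i\cap\mathfrak m_{i+1}$. If $a_i\in Y\subset M_2$, then $\varepsilon_2(a_i)=0$ and $a\in\mathfrak m_{i+1}$. This gives the inclusions in (ii). To exclude others, consider for $j\in\mathbb Z/\ell$ the tuple $w^{(j)}$ with
\[
w^{(j)}_j=t,\qquad w^{(j)}_{j-1}=1-t,\qquad w^{(j)}_i=0\ \text{ for }i\ne j,j-1 .
\]
It lies in $U$: for $i=j$ we have $\varepsilon_1(t)=1=\varepsilon_2(1-t)$. For $i\neq j$ we have $w^{(j)}_i\in\{0,1-t\}$ and $w^{(j)}_{i-1}\in\{0,t\}$, so that $\varepsilon_1(w^{(j)}_i)=0=\varepsilon_2(w^{(j)}_{i-1})$. And $w^{(j)}\notin\mathfrak m_j$.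
\begin{itemize}
\item If $j\ne i,i+1$, then $w^{(j)}\in P_{i,0}$, so $P_{i,0}\not\subseteq\mathfrak m_j$ and therefore $P_{i,Q}\not\subseteq\mathfrak m_j$ for all $Q$.
\item Since $t\in Y$, $w^{(i)}\in P_{i,Y}$, so $P_{i,Y}\not\subseteq\mathfrak m_i$.
\item Let $Q\in\mathcal Q\setminus\{M_2\}$. As $Q,M_1,M_2$ are distinct maximal ideals, $T=(Q+M_1)(Q+M_2)\subseteq Q+N_0$, because $M_1M_2\subseteq N_0$. Write $1=s+n$ with $s\in Q$ and $n\in N_0$. Then $\varepsilon_1(s)=\varepsilon_2(s)=1$, so the constant tuple $(s,\dots,s)$ lies in $U$ and in $P_{i,Q}$ but in no $\mathfrak m_j$.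
\end{itemize}
This proves the list of inclusions. The primes strictly above $P_{i,0}$ other than $\mathfrak m_i$ and $\mathfrak m_{i+1}$ are $P_{i,Y}$ and the $P_{i,Q}$ with $Q\in\mathcal Q\setminus\{M_2\}$; neither these nor $\mathfrak m_{i+1}$ lie in $\mathfrak m_i$. So $P_{i,0}\subset\mathfrak m_i$ is adjacent. The primes strictly below $\mathfrak m_i$ are $P_{i,0}$, $P_{i-1,0}$ and $P_{i-1,Y}$, so $\operatorname{ht}\mathfrak m_i=2$, by the chain $P_{i-1,0}\subset P_{i-1,Y}\subset\mathfrak m_i$. No prime lies strictly below $P_{i,0}$.
\end{proof}

\subsection{The crossed product and its dual}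

\begin{theorem}\label{thm:cond}
Suppose that $k$ contains a primitive $\ell$-th root of unity $\zeta$ (so that $\ell\ne\operatorname{char}k$), and that $T$ satisfies \textup{(T1)--(T3)}. Let $R=U\rtimes\Gamma$, and let $\langle h\rangle\cong\mathbb Z/\ell$ act on $R$ by $h\cdot u=u$ for $u\in U$ and $h\cdot g=\zeta g$. Then $R$ is a prime affine noetherian algebra satisfying \textup{(E:ht)}, and $S=R\rtimes\langle h\rangle\cong M_\ell(U)$ violates \textup{(E:ht)}.
\end{theorem}

\begin{proof}
\emph{The algebra $R$.} It is generated by $U$ and $g$, and it is a finitely generated module over the noetherian ring $U$ on both sides; so it is affine and noetherian. The rotation maps $P_{i,Q}$ to $P_{i+1,Q}$ and $\mathfrak m_i$ to $\mathfrak m_{i+1}$. So all primes of $U$ have trivial stabilizer. By Lemma~\ref{lem:free} exactly one prime of $R$ lies over each $\Gamma$-prime of $U$, and by Proposition~\ref{prop:unique}, $\operatorname{Spec}R\cong(\operatorname{Spec}U)/\Gamma$. Since $\bigcap_iP_{i,0}=0$, the zero ideal of $U$ is $\Gamma$-prime, and by Lemma~\ref{lem:free} the prime of $R$ over it is $0$; so $R$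 is prime. By Proposition~\ref{prop:U} the elements of $(\operatorname{Spec}U)/\Gamma$ are $[P_{0,0}]$, $[P_{0,Y}]$, $[\mathfrak m_0]$ and $[P_{0,Q}]$ for $Q\in\mathcal Q\setminus\{M_2\}$, and the order is given by
\[
[P_{0,0}]<[P_{0,Y}]<[\mathfrak m_0],\qquad[P_{0,Y}]<[P_{0,Q}],
\]
with $[\mathfrak m_0]$ and the $[P_{0,Q}]$ pairwise incomparable. The adjacent pairs are the three types displayed, and the heights of $[P_{0,0}]$, $[P_{0,Y}]$, $[\mathfrak m_0]$, $[P_{0,Q}]$ are $0,1,2,2$. So $R$ satisfies (E:ht).

\emph{The algebra $S$.} The assignment $u\mapsto u$, $g\mapsto\zeta g$ respects the relations $g^\ell=1$ and $gu=(g\cdot u)g$, so it defines an automorphism of $R$, of order $\ell$. In $S$ we have $hu=uh$ for $u\in U$ and $hg=\zeta gh$. For $j\in\mathbb Z/\ell$ put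
\[
f_j=\frac1\ell\sum_{b\in\mathbb Z/\ell}\zeta^{-jb}h^b .
\]
These are orthogonal idempotents with sum $1$; they commute with $U$, and they span the same space as the $h^b$. From $g^{-1}hg=\zeta h$ we get $g^{-1}f_jg=f_{j-1}$, so $f_jg^a=g^af_{j-a}$ for all $a$. Put $E_{ij}=g^{i-j}f_j=f_ig^{i-j}$. Then $E_{ij}E_{lm}=g^{i-j}f_jf_lg^{l-m}$. This is $0$ for $j\ne l$, and for $j=l$ it is $g^{i-j}f_jg^{j-m}=g^{i-m}f_m=E_{im}$. Also $\sum_iE_{ii}=\sum_if_i=1$. So $S\cong M_\ell(f_0Sf_0)$. As $S=\bigoplus_{a,b}Ug^af_b$ and
\[
f_0\,ug^af_b\,f_0=u\,g^af_{-a}f_bf_0\qquad(u\in U)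
\]
vanishes unless $a=b=0$, we get $f_0Sf_0=Uf_0$. The map $u\mapsto uf_0=\ell^{-1}\sum_buh^b$ is an injective ring homomorphism, because the $h^b$ are independent over $R\supseteq U$. So $f_0Sf_0\cong U$ and $S\cong M_\ell(U)$. Hence $\operatorname{Spec}S\cong\operatorname{Spec}U$, and $S$ violates (E:ht) by Proposition~\ref{prop:U}.
\end{proof}

The condition $\ell\neq\operatorname{char}k$ enters through the idempotents $f_j$. It cannot be dropped in Theorem~\ref{thm:main}, by the implication (b)$\Rightarrow$(a) of Theorem~\ref{thm:sharp}.

\begin{remark}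
The algebra $S$ is catenary. Indeed, Proposition~\ref{prop:U} shows that between any two comparable primes of $U$ there is only one saturated chain. So what is lost in passing from $R$ to $S$ is (E:ht) and not catenarity.
\end{remark}

\section{A domain with $k$-points of heights $1$ and $2$}\label{sec:T}

We construct $T$. By Schelter's formula, quoted in Section~\ref{sec:PI}, all maximal ideals with residue field $k$ of a prime affine PI algebra have the same height. So $T$ cannot be PI. The plan is as follows. A quantum version $B$ of the plane (with one coordinate inverted) has a chain $0\subset yB\subset yB+(x-1)B$ of primes of length $2$ ending in a $k$-point. It also has an infinite-dimensional simple right module $B/I$ which is faithful. Passing from $B$ to the idealizer $T$ of the right ideal $I$ turns $I$ into a two-sided ideal with $T/I=k$, directly above $0$. The price is that finiteness properties of $T$ have to be checked; the left noetherian property is the delicate one.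

Let $k$ be a field that is not algebraic over a finite field. Then $k^\times$ contains an element $q$ that is not a root of unity: take $q=2$ if $\operatorname{char}k=0$, and $q$ transcendental over the prime field otherwise. Let $A=k[x^{\pm1}]$, let $\sigma$ be the $k$-automorphism of $A$ with $\sigma(x)=qx$, and let $B=A[y;\sigma]$, where $ya=\sigma(a)y$ for $a\in A$; so $yx=qxy$. Then $B$ is an affine noetherian domain, $yB=By$, and $B/yB\cong A$. Put
\[
u=y-1,\qquad I=uB,\qquad T=k+I .
\]

\begin{lemma}\label{lem:ideals}
\textup{(a)} If $L$ is an ideal of $A$ with $\sigma(L)\subseteq L$ or $\sigma^{-1}(L)\subseteq L$, then $L=0$ or $L=A$.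

\textup{(b)} Every nonzero ideal of $B$ contains a power of $y$.
\end{lemma}

\begin{proof}
(a) By the ascending chain condition, applied to the ideals $\sigma^{\mp n}(L)$, we have $\sigma(L)=L$. Let $L\ne0$. Then $L=Af$ for a polynomial $f=\sum f_ix^i$ with $f(0)\neq0$, and $\sigma(f)=cx^mf$ with $c\in k^\times$, $m\in\mathbb Z$. As $f$ and $\sigma(f)$ have the same support, $m=0$. So $q^i=c$ for all $i$ with $f_i\neq0$. As $f_0\ne0$ and $q$ is not a root of unity, only $i=0$ occurs, so $f$ is a nonzero constant.

(b) Let $J\neq0$ be an ideal of $B$, and let $p=\sum a_iy^i\in J$ ($a_i\in A$) be nonzero with as few nonzero $a_i$ as possible. Let $a_n\neq0$. Then $px-q^nxp=\sum_ia_i(q^i-q^n)xy^i\in J$ has fewer terms, so it is $0$ and $p=ay^n$ with $a=a_n$. The ideal $\sum_{j\ge0}A\sigma^j(a)$ is nonzero and is mapped into itself by $\sigma$, so by (a) there are $r$ and $c_j\in A$ with $\sum_{j\le r}c_j\sigma^j(a)=1$. Hence $\sum_{j\le r}c_jy^jpy^{r-j}=\sum_{j\le r}c_j\sigma^j(a)y^{n+r}=y^{n+r}\in J$.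
\end{proof}

Here it is essential that $q$ is not a root of unity: if $q^n=1$ with $n\ge1$, then $A(x^n-1)$ is $\sigma$-stable, and $B$ is a finite module over the central subring $k[x^{\pm n},y^n]$.

\begin{lemma}\label{lem:BI}
The right $B$-module $B/I$ is simple, $\{b\in B:bI\subseteq I\}=T$, and $BI=B$. In particular $T$ is a ring, $I$ is an ideal of $T$, and $T/I=k$.
\end{lemma}

\begin{proof}
Write $b\in B$ as $\sum y^ia_i$ with $a_i\in A$. Since $y^i-1\in uk[y]$, we have $b\equiv\sum a_i$ modulo $I$. A nonzero element of $uB$ has positive degree in $y$, so $A\cap I=0$. Thus $B/I\cong A$, where $A$ acts by multiplication, and $y$ acts by $a\cdot y=\sigma^{-1}(a)$, because $ay=y\sigma^{-1}(a)\equiv\sigma^{-1}(a)$. Submodules are ideals $L$ of $A$ with $\sigma^{-1}(L)\subseteq L$, so $B/I$ is simple by Lemma~\ref{lem:ideals}(a).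

Let $b\equiv a\in A$ modulo $I$. As $I$ is a right ideal, $bI\subseteq I$ holds if and only if $bu\in I$, that is, $a(y-1)\in I$, that is, $\sigma^{-1}(a)=a$. Comparing coefficients, this means $a\in k$. So the idealizer of $I$ is $k+I=T$. Finally, $BI$ is a nonzero ideal of $B$, so it contains some $y^n$ by Lemma~\ref{lem:ideals}(b). Since $y^n-1\in I\subseteq BI$, we get $1\in BI$.
\end{proof}

\begin{lemma}\label{lem:affine}
$T$ is affine.
\end{lemma}

\begin{proof}
We have $B=\bigoplus_{n\in\mathbb Z}k[y]x^n$ with $x^ny=q^{-n}yx^n$, hence
\[
T=k[y]\oplus\bigoplus_{n\ne0}uk[y]x^n .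
\]
Let $T'$ be the subalgebra generated by $y,\ ux^{\pm1},\ ux^{\pm2}$. It contains $k[y]$ and $uk[y]x^n$ for $|n|\le2$. Let $n\ge3$ and suppose $ux^{n-1}\in T'$. Then $T'$ contains
\[
ux\cdot ux^{n-1}=u(q^{-1}y-1)x^n\qquad\text{and}\qquad ux^{n-1}\cdot ux=u(q^{-(n-1)}y-1)x^n .
\]
As $q^{n-2}\ne1$, the two linear factors are coprime in $k[y]$, so some $k[y]$-linear combination of the two elements is $ux^n$. Thus $uk[y]x^n\subseteq T'$. If $ux^{-(n-1)}\in T'$, the products $ux^{-1}\cdot ux^{-(n-1)}=u(qy-1)x^{-n}$ and $ux^{-(n-1)}\cdot ux^{-1}=u(q^{n-1}y-1)x^{-n}$ give $uk[y]x^{-n}\subseteq T'$ in the same way. By induction $T'=T$.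
\end{proof}

For the left noetherian property, let $L$ be a left ideal of $T$ and compare it with the left ideal $J=BL$ of $B$. Multiplication by $u$ brings $J$ back into $L$, because $uB=I\subseteq T$. The question is how much room there is between $uJ$ and $J\cap T$. This is measured by the kernel of $u$ on $B/J$.

\begin{lemma}\label{lem:kernel}
For every left ideal $J$ of $B$, the kernel of left multiplication by $u$ on $B/J$ is finite-dimensional over $k$.
\end{lemma}

\begin{proof}
If $J=0$, the kernel is $0$, as $B$ is a domain. Let $J\neq0$ and $M=B/J$. Let $M_t$ be the $A$-torsion submodule of $M$. It is a $B$-submodule, since $am=0$ implies $\sigma(a)ym=yam=0$. Because $0\to\ker(u|_{M_t})\to\ker(u|_M)\to\ker(u|_{M/M_t})$ is exact, it suffices to treat $M_t$ and $M/M_t$.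

\emph{Torsion part.} $M_t$ is generated over $B$ by finitely many $m_i$ with $f_im_i=0$ for some $0\neq f_i\in A$. So it is a sum of images of the modules $B/Bf_i$. As left $k[y]$-modules, $B=k[y]\otimes_kA$ and $B/Bf_i\cong k[y]\otimes_kA/Af_i$, with $A/Af_i$ finite-dimensional. So $M_t$ is a finitely generated $k[y]$-module. Its $k[y]$-submodule $\ker(u|_{M_t})$ is then finitely generated and killed by $y-1$, hence finite-dimensional.

\emph{Torsion-free part.} Let $F=k(x)$, with $\sigma$ extended to $F$. The module $M/M_t$ embeds in $V=F\otimes_A(M/M_t)$, which is a quotient of $F[y;\sigma]/FJ$. The left ideal $FJ$ contains an element of some degree $d$ in $y$ with invertible leading coefficient. By division with remainder, $F[y;\sigma]/FJ$ has dimension at most $d$ over $F$. So $\dim_FV<\infty$. On $V$ we have $y(cv)=\sigma(c)yv$ for $c\in F$, and the kernel of $u$ on $V$ is $\{v:yv=v\}$. We claim that vectors in this kernel that are independent over $k$ are independent over $F$; this bounds its dimension over $k$ by $\dim_FV$. Otherwise take a shortest nontrivial relation $\sum c_iv_i=0$ among the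 given vectors, with $c_1=1$ after renumbering and scaling. Applying $y$ and subtracting yields $\sum(\sigma(c_i)-c_i)v_i=0$, which is shorter; so $\sigma(c_i)=c_i$ for all $i$. It remains to see that the fixed field $F^\sigma$ is $k$, for then the relation has coefficients in $k$, a contradiction. Let $g/h\neq0$ be fixed by $\sigma$, with coprime polynomials $g,h$. From $\sigma(g)h=g\sigma(h)$ and coprimality we get $\sigma(g)=cg$, $\sigma(h)=ch$ with the same $c\in k^\times$. So $q^i=c$ for every $i$ in the support of $g$ or $h$. Thus $g$ and $h$ are scalar multiples of the same power of $x$, and $g/h\in k$.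
\end{proof}

\begin{proposition}\label{prop:noeth}
$T$ is noetherian.
\end{proposition}

\begin{proof}
\emph{Left.} Let $L$ be a left ideal of $T$ and write $J=BL=\sum_{i=1}^rBl_i$ with $l_i\in L$. Then
\[
uJ=\sum_iIl_i\subseteq\sum_iTl_i\subseteq L\subseteq J\cap T .
\]
The space $(J\cap T)/(J\cap I)$ embeds in $T/I=k$. As $B$ is a domain and $I=uB$, the map $b\mapsto ub$ induces an isomorphism from $\{b+J:ub\in J\}$, the kernel of $u$ on $B/J$, onto $(J\cap I)/uJ$. By Lemma~\ref{lem:kernel}, $(J\cap T)/uJ$ is finite-dimensional. So $L/\sum_iTl_i$ is finite-dimensional, and $L$ is finitely generated.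

\emph{Right.} By Lemma~\ref{lem:BI} we can write $1=\sum_jb_jc_j$ with $b_j\in B$, $c_j\in I$. For $b\in B$ we have $b=\sum_jb_j(c_jb)$ with $c_jb\in I\subseteq T$, so $B=\sum_jb_jT$ is a finitely generated right $T$-module. Let $L$ be a right ideal of $T$. Then $LI$ is a right ideal of $B$, finitely generated over $B$ and hence over $T$. Write $LB=\sum_{i=1}^nl_iB$ with $l_i\in L$. As $l_iI\subseteq LI$, the $B$-module $LB/LI$ is a quotient of $(B/I)^n$, and since $B/I$ is simple, $LB/LI\cong(B/I)^m$ for some $m$. The subspace $L/LI$ consists of elements killed by $I$, and by Lemma~\ref{lem:BI} the elements of $B/I$ killed by $I$ form $T/I=k$. So $\dim_kL/LI\le m$, and $L$ is finitely generated over $T$.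
\end{proof}

\begin{proposition}\label{prop:SpecT}
Let $Y=yB\cap T$. Then $T/Y\cong A$. For a maximal ideal $\mathfrak n$ of $A$ let $Q_{\mathfrak n}\supset Y$ be the corresponding maximal ideal of $T$. Then
\[
\operatorname{Spec}T=\{0,I,Y\}\cup\{Q_{\mathfrak n}\},
\]
and the only strict inclusions are $0\subset I$, $0\subset Y\subset Q_{\mathfrak n}$ and $0\subset Q_{\mathfrak n}$.
\end{proposition}

\begin{proof}
Every $b\in B$ is $yb-ub\in yB+I$, so $T+yB=B$ and $T/Y\cong B/yB\cong A$. So the primes containing $Y$ are $Y$ and the $Q_{\mathfrak n}$. The ideal $0$ is prime as $T$ is a domain, and $I$ is maximal with $T/I=k$.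

Let $Q\ne0$ be a prime of $T$. If $Q\supseteq I$, then $Q=I$. Assume $Q\not\supseteq I$. Since $IB=I$, the set $BQI$ is an ideal of $B$, and it is nonzero. By Lemma~\ref{lem:ideals}(b) it contains $By^n$ for some $n\ge1$. As $Y^n\subseteq(yB)^n=By^n$, we obtain
\[
I\,Y^n\subseteq I\cdot BQI=IQI\subseteq Q .
\]
Since $Q$ is prime and does not contain $I$, it contains $Y$.

We have $y=1+u\in T$, so $y\in Y$, and $y\notin I$. Hence $Y\not\subseteq I$ and $Q_{\mathfrak n}\not\subseteq I$. As $I$ is maximal and different from the proper ideals $Y$ and $Q_{\mathfrak n}$, it is not contained in any of them.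
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:main}}]
As $\ell\ne\operatorname{char}k$, there is a primitive $\ell$-th root of unity $\zeta$ in an extension of $k$. The field $k(\zeta)$ is finite over $k$, so affine $k(\zeta)$-algebras are affine over $k$, while primeness, the noetherian property and (E:ht) do not depend on the base field. Also $k(\zeta)$ is not algebraic over a finite field. So we may replace $k$ by $k(\zeta)$ and assume $\zeta\in k$. The algebra $T$ of this section satisfies (T1) by Lemma~\ref{lem:affine} and Proposition~\ref{prop:noeth}, and (T2) and (T3) by Proposition~\ref{prop:SpecT}, with $M_1=I$, $\mathcal Q=\{Q_{\mathfrak n}\}$ and $M_2=Q_{(x-1)}$; indeed $T/I=k$ and $T/M_2\cong A/(x-1)=k$. Now Theorem~\ref{thm:cond} gives the result.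
\end{proof}

\section{Which groups preserve (E:ht)}\label{sec:sharp}

\subsection{Necessity: induced actions}

The idea is to induce the action of Theorem~\ref{thm:main} from a subgroup of prime order to $\Gamma$.

\begin{proof}[Proof of \textup{(a)}$\Rightarrow$\textup{(b)} in Theorem~\textup{\ref{thm:sharp}}]
Suppose that (b) fails. Then some prime $\ell\neq\operatorname{char}k$ divides $|\Gamma|$, and $\Gamma$ has a subgroup $H$ of order $\ell$. Let $R_H$, with its action of $H$, be as in Theorem~\ref{thm:main}, so that $R_H\rtimes H$ violates (E:ht). Put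
\[
R'=\{f:\Gamma\to R_H\mid f(\eta\gamma)=\eta\cdot f(\gamma)\ \text{for all }\eta\in H,\ \gamma\in\Gamma\},\qquad(\gamma'f)(\gamma)=f(\gamma\gamma').
\]
Evaluation at representatives of the cosets $H\gamma$ gives $R'\cong R_H^n$ with $n=[\Gamma:H]$. So $R'$ is affine and noetherian. It satisfies (E:ht), because the spectrum of a finite product is the disjoint union of the spectra of the factors, with no inclusions between different factors.

Let $S''=R'\rtimes\Gamma$ and let $e\in R'$ be the characteristic function of $H$, a central idempotent of $R'$. Write ${}^\gamma e$ for the image of $e$ under $\gamma$; it is the characteristic function of $H\gamma^{-1}$. So the stabilizer of $e$ is $H$, and if $\gamma_1=1,\gamma_2,\dots,\gamma_n$ represent the cosets $\gamma H$, then the conjugates $e_i={}^{\gamma_i}e=\gamma_ie\gamma_i^{-1}$ are orthogonal with sum $1$. The elements $E_{ij}=\gamma_ie\gamma_j^{-1}$ of $S''$ are matrix units: clearly $E_{ij}E_{jm}=E_{im}$ and $\sum_iE_{ii}=1$, and for $j\ne l$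
\[
e\gamma_j^{-1}\gamma_le=\gamma_j^{-1}e_je_l\gamma_l=0 .
\]
So $S''\cong M_n(eS''e)$. For $f\in R'$ we have $e\cdot f\gamma\cdot e=f\,e\,{}^\gamma e\,\gamma$. This vanishes for $\gamma\notin H$ and equals $fe\gamma$ for $\gamma\in H$, so $eS''e=eR'\rtimes H$. A function $f\in eR'$ is supported on $H$ and determined by $f(1)\in R_H$, which can be prescribed arbitrarily, and $(\eta f)(1)=f(\eta)=\eta\cdot f(1)$ for $\eta\in H$. So $f\mapsto f(1)$ is an $H$-equivariant isomorphism $eR'\cong R_H$, and $eS''e\cong R_H\rtimes H$. Hence $\operatorname{Spec}S''\cong\operatorname{Spec}(R_H\rtimes H)$, and $S''$ violates (E:ht). So (a) fails.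
\end{proof}

\subsection{Sufficiency: $p$-groups in characteristic $p$}

Now let $k$ be any field, $R$ a noetherian $k$-algebra satisfying (E:ht), and $S=R*\Gamma$ with $\Gamma$ as in (b). If $\Gamma=1$, there is nothing to prove. So let $\operatorname{char}k=p>0$ and let $\Gamma\neq1$ be a $p$-group.

\emph{Reduction to order $p$.} Let $H$ be a normal subgroup of $\Gamma$ of index $p$. The subring $R*H=\bigoplus_{\eta\in H}R\bar\eta$ is noetherian, and by induction on $|\Gamma|$ it satisfies (E:ht). Choosing representatives for $\Gamma/H$ (with $1$ representing $H$), we see that $S=(R*H)*(\Gamma/H)$, because $\bar\gamma$ normalizes $R*H$ for every $\gamma\in\Gamma$. So it suffices to treat $|\Gamma|=p$, and then by Proposition~\ref{prop:unique} it suffices to show the following.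

\begin{proposition}\label{prop:p}
If $|\Gamma|=p=\operatorname{char}k$, then exactly one prime of $S=R*\Gamma$ lies over each $\Gamma$-prime $\mathfrak a$ of $R$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:localize}(a) we must show that $K*\Gamma$ has exactly one prime, where $K$ is the quotient ring of $R/\mathfrak a$. By Proposition~\ref{prop:localize}(b), $\Gamma$ permutes the simple factors of $K$ transitively, so their number is $p$ or $1$. If it is $p$, the stabilizers are trivial and $K*\Gamma$ is simple by Lemma~\ref{lem:free}. Now let $K$ be simple, and write ${}^\gamma a=\bar\gamma a\bar\gamma^{-1}$ for $a\in K$.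

\emph{Case 1: no $\gamma\neq1$ acts on $K$ by an inner automorphism.} We show that $K*\Gamma$ is simple. Let $\mathfrak b\ne0$ be an ideal. Choose a nonzero element of $\mathfrak b$ whose support (the set of $\gamma$ with nonzero coefficient) has the least possible size. Multiplying it on the right by some $\bar\gamma^{-1}$, we may assume that its support $\Lambda$ contains $1$. Since
\[
a\sum_\gamma c_\gamma\bar\gamma=\sum_\gamma ac_\gamma\bar\gamma,\qquad\Big(\sum_\gamma c_\gamma\bar\gamma\Big)a=\sum_\gamma c_\gamma\,{}^\gamma a\,\bar\gamma ,
\]
the coefficients at $1$ of the elements of $\mathfrak b$ with support in $\Lambda$ form a nonzero ideal of $K$, that is, $K$. So there is $s=\sum_\gamma c_\gamma\bar\gamma\in\mathfrak b$ with support in $\Lambda$ and $c_1=1$. For $a\in K$ the element $as-sa$ of $\mathfrak b$ has support in $\Lambda\setminus\{1\}$, so $as=sa$ by minimality. If $c=c_\gamma\neq0$ for some $\gamma\ne1$, then $ac=c\,{}^\gamma a$ for all $a\in K$. Hence $Kc=cK$ is a nonzero ideal of $K$, so it equals $K$ and $c$ is a unit. Then ${}^\gamma a=c^{-1}ac$, contrary to assumption. So $s=1\in\mathfrak b$.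

\emph{Case 2: some $\gamma\ne1$ acts by ${}^\gamma a=v^{-1}av$ with $v\in K^\times$.} Then $g'=v\bar\gamma$ centralizes $K$. As $\gamma$ generates $\Gamma$ and $g'^i\in K^\times\,\overline{\gamma^i}$, we have $K*\Gamma=\bigoplus_{0\le i<p}Kg'^i$. The element $z=g'^p\in K$ commutes with $K$, so it lies in the center $F$ of $K$, which is a field of characteristic $p$. Therefore
\[
K*\Gamma\cong K\otimes_FF[X]/(X^p-z).
\]
As $K$ is simple with center $F$, every ideal of $K\otimes_FC$, for a commutative $F$-algebra $C$, has the form $K\otimes_F\mathfrak c$ with $\mathfrak c$ an ideal of $C$. So the primes of $K*\Gamma$ correspond to those of $F[X]/(X^p-z)$. There is only one, because $X^p-z=(X-w)^p$ over an algebraic closure of $F$, so that $X^p-z$ is a power of an irreducible polynomial over $F$.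
\end{proof}

This completes the proof of Theorem~\ref{thm:sharp}. In the proof of Proposition~\ref{prop:p} the characteristic is used only in the last step. For a prime $\ell\neq\operatorname{char}F$ the polynomial $X^\ell-1$ has at least two distinct irreducible factors over $F$, so several primes can lie over one $\Gamma$-prime. This is what makes the counterexample of Theorem~\ref{thm:cond} possible: there the $\ell$ primes of $S\cong M_\ell(U)$ corresponding to the $P_{i,0}$ all lie over the zero ideal of the prime ring $R$, for each has height $0$ and so, by Proposition~\ref{prop:heights}, lies over the unique prime of $R$ of height $0$.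

\section{PI algebras}\label{sec:PI}

We prove Proposition~\ref{prop:PI}. Here it is a dimension formula that makes adjacency descend. Let $\operatorname{GKdim}$ denote Gelfand--Kirillov dimension. We use the following published facts.
\begin{itemize}
\item \emph{Schelter's formula} \cite{Sch}: if $\Lambda$ is a prime affine PI algebra and $\mathfrak p\in\operatorname{Spec}\Lambda$, then
\[
\operatorname{ht}\mathfrak p+\operatorname{GKdim}\Lambda/\mathfrak p=\operatorname{GKdim}\Lambda<\infty .
\]
\item \cite{KL}: $\operatorname{GKdim}$ does not change when one passes to an overring that is finitely generated as a right module, and the $\operatorname{GKdim}$ of a finite subdirect product is the maximum of those of the factors.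
\end{itemize}

\begin{proof}[Proof of Proposition~\textup{\ref{prop:PI}}]
Let $S=R*\Gamma$. It is affine, being generated by $R$ and the $\bar\gamma$. Right multiplication on the free left $R$-module $S$ embeds $S$ in a matrix ring over $R$, and matrix rings over PI rings are PI; so $S$ is PI.

Let $P$ be a prime of $S$ lying over $Q^0$. Then $S/P$ contains $R/Q^0$ and is generated by the images of the $\bar\gamma$ as a right module over it. The ring $R/Q^0$ is a finite subdirect product of the algebras $R/\gamma Q$, and each of these is isomorphic to $R/Q$ by means of conjugation by $\bar\gamma$. Hence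
\[
\operatorname{GKdim}S/P=\operatorname{GKdim}R/Q^0=\operatorname{GKdim}R/Q .
\]

Now let $P\subset P'$ be adjacent primes of $S$. Choose $Q\subsetneq Q'$ with $P\cap R=Q^0$ and $P'\cap R=Q'^0$, as before \eqref{eq:descend}. In the prime affine PI algebra $S/P$ we have $\operatorname{ht}(P'/P)=1$, so Schelter's formula gives $\operatorname{GKdim}S/P'=\operatorname{GKdim}S/P-1$. Therefore $\operatorname{GKdim}R/Q'=\operatorname{GKdim}R/Q-1$. The formula in $R/Q$ shows $\operatorname{ht}(Q'/Q)=1$, that is, $Q\subset Q'$ is adjacent. By \eqref{eq:descend}, $\operatorname{ht}P'=\operatorname{ht}P+1$.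
\end{proof}

\begin{thebibliography}{9}

\bibitem{KL}
Krause and Lenagan, \emph{Growth of Algebras and Gelfand--Kirillov Dimension}.

\bibitem{LL}
Edward S. Letzter and Martin Lorenz, \emph{Polycyclic-by-finite group algebras are catenary}, arXiv:math/9808123 (1998).

\bibitem{MR}
McConnell and Robson, \emph{Noncommutative Noetherian Rings}.

\bibitem{Sch}
Schelter, \emph{Non-commutative affine P.I. rings are catenary}, J. Algebra \textbf{51} (1978).

\end{thebibliography}

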